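\title{Weak minors of countable coloring number do not force a normal spanning tree}

\begin{abstract}
Connectoids are set systems that abstract connectivity in graphs and strong connectivity in directed graphs. If a connectoid has a normal spanning tree, then all its weak minors have countable coloring number, and Bowler and Reich asked whether the converse holds. We show in ZFC that it does not. We give a short counterexample on $\aleph_1$ points, and then, for every uncountable cardinal $\kappa$, a counterexample that is a strongly connected directed graph on $\kappa$ vertices. Every countable connectoid has a normal spanning tree, so $\aleph_1$ is the least size of a counterexample.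
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Connectoids}
Let $S$ be a set and let $\mathcal F$ be a set of finite subsets of $S$ such that
\begin{itemize}
\item[(F1)] if $F,F'\in\mathcal F$ and $F\cap F'\neq\emptyset$, then $F\cup F'\in\mathcal F$;
\item[(F2)] $\emptyset\in\mathcal F$, and $\{s\}\in\mathcal F$ for every $s\in S$.
\end{itemize}
A set $C\subseteq S$ is \emph{connected} if for any $x,y\in C$ there is $F\in\mathcal F$ with $x,y\in F\subseteq C$. If $\mathcal C$ is the set of connected sets, then $(S,\mathcal C)$ is the \emph{connectoid induced by} $\mathcal F$; it is \emph{connected} if $S\in\mathcal C$. For $S'\subseteq S$, the pair $(S',\{C\in\mathcal C:C\subseteq S'\})$ is a \emph{subconnectoid}.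

A union of connected sets with a common point $z$ is connected: given $x\in C$ and $y\in C'$, take members $F\subseteq C$ and $F'\subseteq C'$ of $\mathcal F$ with $x,z\in F$ and $z,y\in F'$, and apply (F1). The \emph{components} of a set $X\subseteq S$ are its maximal connected subsets. By the previous sentence, the component of $X$ containing $x$ is the union of all connected subsets of $X$ containing $x$; the components of a nonempty set $X$ partition it, and a component of $X$ contains every connected subset of $X$ that it meets.

A graph $G$ becomes a connectoid if $\mathcal F$ consists of $\emptyset$ and the finite vertex sets that induce a connected subgraph; since paths are finite, the connected sets are the sets inducing a connected subgraph. A directed graph (digraph) $D$ becomes a connectoid if $\mathcal F$ consists of $\emptyset$ and the finite sets $F$ for which $D[F]$ is strongly connected, that is, contains a directed path from each of its vertices to each other one. The connected sets are exactly the sets $C$ with $D[C]$ strongly connected, because a directed path from $x$ to $y$ and one from $y$ to $x$ together span a finite strongly connected subdigraph. Graphs and digraphs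 are always viewed as connectoids in this way.

For a partial order $\le$ on $S$ and $s\in S$ we write $\mathrm{Down}(s)=\{t:t\le s\}$, $\mathrm{Up}(s)=\{t:s\le t\}$, $\mathrm{Down}^\circ(s)=\mathrm{Down}(s)\setminus\{s\}$ and $\mathrm{Up}^\circ(s)=\mathrm{Up}(s)\setminus\{s\}$, with the order as a subscript when two orders are in play. Countable means finite or countably infinite.

\subsection*{Normal spanning trees and the coloring number}
A \emph{normal spanning tree} of $(S,\mathcal C)$ is a partial order $\preceq$ on $S$ such that every $\mathrm{Down}(s)$ is a finite chain and, for every $t\in S$, the set $\mathrm{Up}(t)$ is a component of $S\setminus\mathrm{Down}^\circ(t)$. For minimal $t$ this says that $\mathrm{Up}(t)$ is a component of $S$, so the order consists of one rooted tree for each component. The definition describes a connectoid that can be taken apart by finite deletions: remove the root of each component, then the root of each component of what remains, and so on; every point is removed after finitely many steps.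

The connectoid $(S,\mathcal C)$ has \emph{countable coloring number} if there is a well-order $\le$ of $S$ such that for every $s\in S$ there is a finite set $X\subseteq\mathrm{Down}^\circ(s)$ for which $\{s\}$ is a component of $S\setminus(X\cup\mathrm{Up}^\circ(s))=\mathrm{Down}(s)\setminus X$. Equivalently, $X$ meets every connected set $Z$ with $s\in Z\subseteq\mathrm{Down}(s)$ and $|Z|\ge2$. For a graph this holds exactly when $X$ contains all neighbors of $s$ that precede $s$, so a graph has countable coloring number if and only if its vertices can be well-ordered so that each has only finitely many earlier neighbors.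

\begin{example}\label{ex:K}
The complete bipartite graph $K_{\aleph_0,\aleph_1}$, with countable side $A$ and uncountable side $B$, does not have countable coloring number. Suppose that in some well-order every vertex has finitely many earlier neighbors. Then only countably many vertices of $B$ precede some vertex of $A$, and any other vertex of $B$ has all of $A$ as earlier neighbors.
\end{example}

A normal spanning tree yields countable coloring number: every well-order extending the tree order is a witness~\cite{BR}. The converse fails for a cheap reason. Subdivide every edge of $K_{\aleph_0,\aleph_1}$ once and list the subdividing vertices last; then every vertex has at most two earlier neighbors. The obstruction of Example~\ref{ex:K} has only been hidden, and contracting edges brings it back. So the coloring condition should be imposed on minors.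

\subsection*{Weak minors}
Let $\mathcal P$ be a partition of $S$ and choose a representative $c_P\in P$ for each $P\in\mathcal P$. Put
\[
\mathcal C^{\mathcal P}=\Bigl\{Y\subseteq\mathcal P:\ \text{there is } C\in\mathcal C\text{ with }\{c_P:P\in Y\}\subseteq C\subseteq\textstyle\bigcup Y\Bigr\}.
\]
The pair $(\mathcal P,\mathcal C^{\mathcal P})$, whose connected sets are the members of $\mathcal C^{\mathcal P}$, is obtained from $(S,\mathcal C)$ by \emph{weak contraction}, and a \emph{weak minor} of $(S,\mathcal C)$ is obtained by weak contraction from a subconnectoid. (Remark~\ref{rem:finite} comments on the finite character of $\mathcal C^{\mathcal P}$.) If all parts are connected, then $Y\in\mathcal C^{\mathcal P}$ if and only if $\bigcup Y$ is connected, since a set $C$ as above meets every part in $Y$; for graphs this is the usual contraction. The point of weak contraction is that the parts need not be connected.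

If $(S,\mathcal C)$ has a normal spanning tree, then all its weak minors have countable coloring number~\cite{BR}; we reprove this as Proposition~\ref{prop:necessary}. In particular the subdivided $K_{\aleph_0,\aleph_1}$ has no normal spanning tree. Ordinary minors do not detect enough: there is a digraph without a normal spanning tree all of whose ordinary minors have countable coloring number~\cite{BR}. Weak minors give a much stronger test that is still necessary, and Bowler and Reich~\cite{BR} posed the following problem.

\begin{quote}
\emph{If every weak minor of a connectoid has countable coloring number, must the connectoid have a normal spanning tree?}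
\end{quote}

One might expect a positive answer. A typical reason for having no normal spanning tree (Lemma~\ref{lem:obstruction}) is that uncountably many points $q_j$ are each attached to a countable set by infinitely many connected sets that overlap only inside a private region $Q_j$. Weakly contracting each $Q_j$ to $q_j$ removes the overlap and seems to leave a structure like $K_{\aleph_0,\aleph_1}$. The flaw is that the contraction can also create \emph{new} overlaps, and one new common point is enough to restore countable coloring number.

\begin{theorem}\label{thm:main}
There is a connected connectoid of size $\aleph_1$ without a normal spanning tree, all of whose weak minors have countable coloring number.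
\end{theorem}

\begin{theorem}\label{thm:digraph}
For every uncountable cardinal $\kappa$ there is a strongly connected digraph on $\kappa$ vertices without a normal spanning tree, all of whose weak minors have countable coloring number.
\end{theorem}

\begin{theorem}\label{thm:countable}
Every countable connectoid has a normal spanning tree.
\end{theorem}

Theorems~\ref{thm:digraph} and~\ref{thm:countable} together give the following.

\begin{corollary}\label{cor:sizes}
Let $\kappa$ be an infinite cardinal. The statement ``every connectoid on $\kappa$ elements all of whose weak minors have countable coloring number has a normal spanning tree'' is true if $\kappa=\aleph_0$ and false for every uncountable $\kappa$, already for connectoids of strongly connected digraphs.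
\end{corollary}

All proofs are in ZFC. Theorem~\ref{thm:main} is implied by Theorem~\ref{thm:digraph}, but it has a one-page proof (Section~\ref{sec:main}) that settles the problem and shows the mechanism in its purest form. Section~\ref{sec:digraph} realizes the same mechanism by arcs, and Section~\ref{sec:countable} treats the countable case. From set theory we use only the first uncountable ordinal $\omega_1$: every ordinal $j<\omega_1$ is a countable set (the set of smaller ordinals), every limit ordinal below $\omega_1$ is the supremum of a strictly increasing sequence indexed by $\omega=\{0,1,2,\dots\}$, and every nonempty set of ordinals has a least element.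

\section{Least elements, obstructions and guards}\label{sec:tools}

We need a way to rule out normal spanning trees and a way to color all weak minors at once. The first rests on one property of normal spanning trees.

\begin{lemma}\label{lem:least}
Let $\preceq$ be a normal spanning tree of $(S,\mathcal C)$. Every nonempty connected set $C$ has a $\preceq$-least element.
\end{lemma}

\begin{proof}
Fix $x\in C$ and consider the elements $t$ of the finite chain $\mathrm{Down}(x)$ with $C\subseteq\mathrm{Up}(t)$. The least element of the chain is one of them: it is minimal in $S$, so its up-set is a component of $S$, and this component meets $C$ in $x$. Let $t$ be the largest such element and suppose that $t\notin C$. Then $t\ne x$; let $t'$ be the successor of $t$ in $\mathrm{Down}(x)$, so that $\mathrm{Down}^\circ(t')=\mathrm{Down}(t)$. All elements of $C$ lie strictly above $t$, so $C\subseteq S\setminus\mathrm{Down}^\circ(t')$. As $C$ meets the component $\mathrm{Up}(t')$ of this set in $x$, we get $C\subseteq\mathrm{Up}(t')$, contrary to the choice of $t$.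
\end{proof}

For a graph, the lemma applied to the two ends of an edge says that adjacent vertices are comparable, as in a depth-first search tree.

\begin{lemma}\label{lem:obstruction}
Let $A\subseteq S$ be countable, let $(Q_j)_{j<\omega_1}$ be pairwise disjoint subsets of $S$, and let $q_j\in Q_j$. Suppose that for each $j$ there are connected sets $C(j,1),C(j,2),\dots$, each containing $q_j$ and meeting $A$, such that the sets $C(j,m)\setminus Q_j$ $(m\ge1)$ are pairwise disjoint. Then $(S,\mathcal C)$ has no normal spanning tree.
\end{lemma}

\begin{proof}
Suppose that $\preceq$ is a normal spanning tree. The set $U=\bigcup_{a\in A}\mathrm{Down}(a)$ is a countable union of finite sets, so it meets only countably many of the disjoint sets $Q_j$. Fix $j$ with $Q_j\cap U=\emptyset$, and let $t_m$ be the least element of $C(j,m)$, given by Lemma~\ref{lem:least}. Since $C(j,m)$ meets $A$, we have $t_m\in U$ and hence $t_m\in C(j,m)\setminus Q_j$. So the elements $t_1,t_2,\dots$ are distinct. They all lie in the finite set $\mathrm{Down}(q_j)$, a contradiction.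
\end{proof}

\subsection*{Weak minors as retractions}
Let a weak minor be given by $S'\subseteq S$, a partition $\mathcal P$ of $S'$ and representatives $c_P$. Define $f\colon S'\to S'$ by $f(x)=c_P$ for $x\in P$, and let $R=f(S')$ be the set of representatives. Then $f(r)=r$ for $r\in R$, and we identify each part with its representative. A set $Z\subseteq R$ is connected in the weak minor if and only if there is a connected set $C\subseteq S'$ with $Z\subseteq C\subseteq f^{-1}(Z)$, which is the same as $f(C)=Z\subseteq C$. We say that the weak minor is \emph{given by} $(S',f,R)$. It has countable coloring number if and only if there is a well-order $\le$ of $R$ such that every $s\in R$ has a finite set $X\subseteq\mathrm{Down}^\circ(s)$ with the following property: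
\begin{itemize}
\item[$(\dagger)$] if $C\subseteq S'$ is connected, $s\in f(C)\subseteq C$, $f(C)\subseteq\mathrm{Down}(s)$ and $f(C)\neq\{s\}$, then $f(C)\cap X\ne\emptyset$.
\end{itemize}

\begin{remark}\label{rem:finite}
The family $\mathcal C^{\mathcal P}$ contains $\emptyset$ and all singletons, and it is closed under unions of members with a common part $P$, because the witnessing sets $C$ share the point $c_P$. So its finite members satisfy (F1) and (F2), and every set that is connected in the connectoid they induce is such a union and lies in $\mathcal C^{\mathcal P}$. An infinite member of $\mathcal C^{\mathcal P}$ need not arise in this way. Take the graph with edges $c_nd_{n+1}$ and $d_nd_{n+1}$ $(n\in\omega)$, parts $P_n=\{c_n,d_n\}$ and representatives $c_n$. Then $\mathcal P\in\mathcal C^{\mathcal P}$, but no finite $Y$ with $|Y|\ge2$ is in $\mathcal C^{\mathcal P}$: if $n$ is the largest index in $Y$, the only neighbor of $c_n$ lies outside $\bigcup Y$. One may therefore take as connected sets of a weak minor either all members of $\mathcal C^{\mathcal P}$ or only the sets connected in the induced connectoid. Condition $(\dagger)$ refers to all members of $\mathcal C^{\mathcal P}$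 and so implies the coloring condition for the smaller family; and whenever we show that a weak minor fails to have countable coloring number, we use only two-element members. All statements of this paper hold under both readings.
\end{remark}

\begin{proposition}[\cite{BR}]\label{prop:necessary}
If $(S,\mathcal C)$ has a normal spanning tree, then every weak minor of $(S,\mathcal C)$ has countable coloring number.
\end{proposition}

\begin{proof}
Let $\preceq$ be a normal spanning tree and let the weak minor be given by $(S',f,R)$. Fix a well-order $\le^*$ of $S$ extending $\preceq$, for instance by comparing $|\mathrm{Down}_\preceq(x)|$ first and breaking ties by an arbitrary well-order. For $s\in R$ let $\mu(s)$ be the $\preceq$-least element of the chain $\mathrm{Down}_\preceq(s)\cap f^{-1}(s)$, which contains $s$. The map $\mu$ is injective since $f(\mu(s))=s$, so putting $z\le s$ if $\mu(z)\le^*\mu(s)$ defines a well-order of $R$. For $s\in R$ let $X$ be the finite set $f(\mathrm{Down}_\preceq(s)\cap S')\cap\mathrm{Down}^\circ_\le(s)$.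

Let $C$ be as in $(\dagger)$ and let $t$ be its $\preceq$-least element; then $t\preceq s$. If $f(t)\neq s$, then $f(t)<s$ and $f(t)\in f(C)\cap X$. If $f(t)=s$, then $\mu(s)\preceq t$. Take $z\in f(C)\setminus\{s\}$. Since $z\in C$, we have $t\preceq z$, so $\mu(s)$ and $\mu(z)$ both lie in the chain $\mathrm{Down}_\preceq(z)$. From $z<s$ we get $\mu(z)<^*\mu(s)$, hence $\mu(z)\prec\mu(s)\preceq s$ and $z=f(\mu(z))\in X$.
\end{proof}

The second case uses that the representatives lie in $C$, and this requirement cannot be dropped. The graph with disjoint edges $u_{m,j}v_{m,j}$ $(m\in\omega,\ j<\omega_1)$ has a normal spanning tree, while identifying the $u_{m,j}$ with equal $m$ and the $v_{m,j}$ with equal $j$ maps its edges onto those of $K_{\aleph_0,\aleph_1}$.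

To color a weak minor in the absence of a tree, we use that countably many points can always be placed at the start of the well-order, and that the remaining points in our examples can be handled without reference to the order. Given $(S',f,R)$ and $s\in R$, a \emph{guard} for $s$ is a finite set $X\subseteq R\setminus\{s\}$ such that $f(C)\cap X\neq\emptyset$ for every connected set $C\subseteq S'$ with $s\in C$ and $f(C)\ne\{s\}$.

\begin{lemma}\label{lem:guard}
If all but countably many elements of $R$ have a guard, then the weak minor given by $(S',f,R)$ has countable coloring number.
\end{lemma}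

\begin{proof}
Let $R_0$ be the countable set of elements without a guard, and well-order $R$ so that $R_0$ is an initial segment of order type at most $\omega$. For $s\in R_0$ the set $\mathrm{Down}^\circ(s)$ is finite and satisfies $(\dagger)$. For $s\notin R_0$ let $X$ be a guard. If $C$ is as in $(\dagger)$, then $f(C)$ contains an element of $X$; it differs from $s$ and lies in $\mathrm{Down}(s)$. So $X\cap\mathrm{Down}^\circ(s)$ satisfies $(\dagger)$.
\end{proof}

\section{A counterexample on $\aleph_1$ points}\label{sec:main}

We build connectoids by prescribing some finite connected sets. For a family $\mathcal H$ of finite subsets of $S$, let $\mathcal F(\mathcal H)$ be the smallest family of finite sets that contains $\mathcal H$ and satisfies (F1) and (F2); the connectoid it induces is \emph{generated by} $\mathcal H$.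

\begin{lemma}\label{lem:generated}
In the connectoid generated by $\mathcal H$, if $C$ is connected, $|C|\ge2$ and $x\in C$, then $x\in H\subseteq C$ for some $H\in\mathcal H$.
\end{lemma}

\begin{proof}
Let $\mathcal F'$ consist of those $F\in\mathcal F(\mathcal H)$ that have at most one element or are unions of members of $\mathcal H$. Then $\mathcal F'$ contains $\mathcal H$ and satisfies (F2). It satisfies (F1): if $F,F'\in\mathcal F'$ intersect and one of them is a singleton, then $F\cup F'$ is the other one, and otherwise $F\cup F'$ is a union of members of $\mathcal H$. Hence $\mathcal F'=\mathcal F(\mathcal H)$. Now take $F\in\mathcal F(\mathcal H)$ with $F\subseteq C$ containing $x$ and a second point of $C$.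
\end{proof}

Throughout this section
\[
S=A\cup\bigcup_{j<\omega_1}Q_j,\qquad A=\{a_m:m\ge1\},\qquad Q_j=\{y^j_l:l\in\omega\},
\]
with all these elements distinct. We call $Q_j$ the $j$th \emph{column} and say that $y^j_l$ and $a_l$ lie on \emph{level} $l$.

\subsection*{A first attempt}
Consider the connectoid generated by the sets $H^0(j,m)=\{a_m\}\cup\{y^j_l:l<m\}$. Lemma~\ref{lem:obstruction} with $q_j=y^j_0$ shows that it has no normal spanning tree. It does have countable coloring number. Indeed, take $S'=S$ and $f$ the identity. A generator containing $s=y^g_l$ has the form $H^0(g,m)$ with $m>l$; it contains $a_{l+1}$ if $m=l+1$ and $y^g_{l+1}$ if $m>l+1$. So $\{a_{l+1},y^g_{l+1}\}$ is a guard for $s$, and Lemma~\ref{lem:guard} applies. A column guards its own points, because the generators overlap in it.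

Now let $f$ fix $A$ and map each column $Q_j$ to $y^j_0$. Then $f(H^0(j,m))=\{a_m,y^j_0\}\subseteq H^0(j,m)$, so all pairs $\{a_m,y^j_0\}$ are connected in the weak minor, and the argument of Example~\ref{ex:K} shows that it does not have countable coloring number. The first attempt fails exactly when columns are collapsed to points.

\subsection*{The repair}
We let a collapsed column guard the later collapsed columns. Add to the generator with index $(j,m)$ the level-$m$ points $y^k_m$ of some earlier columns $k<j$. For fixed $j$ and different $m$ the added points lie on different levels, so the generators stay disjoint outside $Q_j$ and Lemma~\ref{lem:obstruction} still applies. But once column $k$ is collapsed, all the points $y^k_m$ become one point, common to the images of all generators that use column $k$.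

We do not know in advance which columns a weak minor collapses, so every $k<j$ should be used by $(j,m)$ for all but finitely many $m$; and each generator must be finite. Both are possible because $j$ is countable. For each $j<\omega_1$ fix an injection $e_j\colon j\to\omega$, and for $m\ge1$ let
\[
H(j,m)=\{a_m\}\cup\{y^j_l:l<m\}\cup\{y^k_m:k<j,\ e_j(k)<m\}.
\]
The last set has at most $m$ elements since $e_j$ is injective. Let $(S,\mathcal C)$ be the connectoid generated by the sets $H(j,m)$. Reading off the definition,
\begin{equation}\label{eq:member}
y^g_l\in H(j,m)\quad\text{implies}\quad j=g\ \text{ or }\ m=l.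
\end{equation}
A point $y^g_l$ may now lie in $H(j,l)$ for many $j>g$, but all these sets contain $a_l$.

Let us repeat the test that defeated the first attempt: $f$ fixes $A$ and maps $Q_j$ to $y^j_0$. Let $s=y^g_0$ with $g>0$, and let $C\ni s$ be connected with $f(C)\ne\{s\}$. By Lemma~\ref{lem:generated} and \eqref{eq:member} with $l=0<m$, the set $C$ contains some $H(g,m)$. If $m\le e_g(0)$, then $f(C)$ contains one of $a_1,\dots,a_{e_g(0)}$. If $m>e_g(0)$, then $y^0_m\in C$ and $y^0_0=f(y^0_m)\in f(C)$. So $\{a_1,\dots,a_{e_g(0)},y^0_0\}$ is a guard for $s$, and only $A$ and $y^0_0$ remain unguarded. The general proof combines this with the self-guarding of uncollapsed columns.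

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $S$ has size $\aleph_1$. For fixed $j$ the sets $H(j,m)$ all contain $y^j_0$, so their union is connected; it contains $A$, and it contains $Q_j$ since $y^j_l\in H(j,l+1)$. These unions share the point $a_1$ and cover $S$, so $S$ is connected.

For fixed $j$ the set $H(j,m)\setminus Q_j$ contains $a_m$ and lies on level $m$. Lemma~\ref{lem:obstruction} with $q_j=y^j_0$ and $C(j,m)=H(j,m)$ shows that there is no normal spanning tree.

Let a weak minor be given by $(S',f,R)$. Call a column $Q_j$ \emph{collapsed} if $Q_j\subseteq S'$ and $f$ is constant on $Q_j$. If there is a collapsed column, let $Q_k$ be the one with the least index and let $\sigma$ be the value of $f$ on it. Let $R_0$ consist of the elements of $f(A\cap S')$ and of $\sigma$, if it is defined. This set is countable, so by Lemma~\ref{lem:guard} it suffices to find a guard for every $s\in R\setminus R_0$.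

If $s$ were in $A$, then $s=f(s)\in R_0$. So $s=y^g_l$ for some $g,l$. We choose a number $n\ge l$ and a set $X_1\subseteq R\setminus\{s\}$ with at most one element such that
\begin{equation}\label{eq:large}
f(H(g,m))\cap X_1\neq\emptyset\quad\text{whenever } m>n \text{ and } H(g,m)\subseteq S'.
\end{equation}
There are three cases.
\begin{itemize}
\item \emph{Some $y^g_{l'}$ is not in $S'$.} Put $n=\max(l,l')$ and $X_1=\emptyset$. For $m>n$ the set $H(g,m)$ contains $y^g_{l'}$, so it is not contained in $S'$ and \eqref{eq:large} holds vacuously.
\item \emph{$Q_g\subseteq S'$ and $f(y^g_{l'})\ne s$ for some $l'$.} Put $n=\max(l,l')$ and $X_1=\{f(y^g_{l'})\}$. For $m>n$ again $y^g_{l'}\in H(g,m)$.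
\item \emph{$Q_g\subseteq S'$ and $f$ is constantly $s$ on $Q_g$.} Then $Q_g$ is collapsed, so $k$ and $\sigma$ are defined and $k\le g$. Since $\sigma\in R_0$ and $s\notin R_0$, we have $\sigma\neq s$ and $k<g$. Put $n=\max(l,e_g(k))$ and $X_1=\{\sigma\}$. For $m>n$ we have $y^k_m\in H(g,m)$ and $f(y^k_m)=\sigma$.
\end{itemize}
Let $X=X_1\cup\{f(a_m):1\le m\le n,\ a_m\in S'\}$. This is a finite subset of $R$, and $s\notin X$ because $s\notin R_0$. Let $C\subseteq S'$ be connected with $s\in C$ and $f(C)\ne\{s\}$. Then $|C|\ge 2$, and Lemma~\ref{lem:generated} gives $j,m$ with $s\in H(j,m)\subseteq C$. If $m\le n$, then $a_m\in C\subseteq S'$ and $f(a_m)\in f(C)\cap X$. If $m>n$, then $m\ne l$, so $j=g$ by \eqref{eq:member}, and \eqref{eq:large} gives an element of $f(C)\cap X$. Thus $X$ is a guard for $s$.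
\end{proof}

\section{Directed graphs of every uncountable size}\label{sec:digraph}

In Section~\ref{sec:main} we were free to declare which sets are connected. In a digraph the natural substitute for $H(j,m)$ is a directed cycle that leaves $a_m$, runs along level $m$ through some earlier columns to $y^j_m$, descends the column $Q_j$ and returns to $a_m$. The difficulty is that arcs of different cycles combine. Suppose that the cycle for $(j,m)$ passes $y^k_m$ and later $y^{k'}_m$, while the cycle for $(k',m)$ does not use column $k$. Following the second cycle from $a_m$ to $y^{k'}_m$ and then the first one back to $a_m$ gives a closed walk through $y^j_0$ that avoids column $k$, and the guard is lost. We prevent this by giving each $y^j_m$ a single in-neighbor on its level. The columns used before $j$ on level $m$ are then the predecessors of $j$ in a forest order $<_m$ on $\omega_1$, and the arbitrary injections $e_j$ must be replaced by a coherent choice.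

\subsection*{An increasing sequence of forests on $\omega_1$}
The following lemma is a known fact about Todor\v{c}evi\'c's function $\rho$; we include a proof.

\begin{lemma}\label{lem:rho}
There is a function $\rho$ assigning to each pair $\alpha<\beta<\omega_1$ a number $\rho(\alpha,\beta)\in\omega$ such that the set $\{\alpha<\beta:\rho(\alpha,\beta)\le m\}$ is finite for all $\beta<\omega_1$ and $m\in\omega$, and for all $\alpha<\beta<\gamma<\omega_1$:
\begin{itemize}
\item[\rm(a)] $\rho(\alpha,\gamma)\le\max(\rho(\alpha,\beta),\rho(\beta,\gamma))$;
\item[\rm(b)] $\rho(\alpha,\beta)\le\max(\rho(\alpha,\gamma),\rho(\beta,\gamma))$.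
\end{itemize}
\end{lemma}

\begin{proof}
We define $\rho(\cdot,\gamma)$ by recursion on $\gamma$, assuming finiteness for all $\beta<\gamma$ and (a), (b) for all triples below $\gamma$. For $\gamma=0$ there is nothing to define.

\emph{Successor step $\gamma=\delta+1$.} Put $\rho(\delta,\gamma)=0$ and $\rho(\alpha,\gamma)=\rho(\alpha,\delta)$ for $\alpha<\delta$. Finiteness for $\gamma$ follows from finiteness for $\delta$, with the one extra element $\delta$. Let $\alpha<\beta<\gamma$. If $\beta=\delta$, then $\rho(\alpha,\gamma)=\rho(\alpha,\beta)$, which gives (a) and (b). If $\beta<\delta$, then (a) and (b) are the inequalities for the triple $\alpha<\beta<\delta$.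

\emph{Limit step.} Choose $\gamma_0<\gamma_1<\cdots$ with supremum $\gamma$, and let $I_0=[0,\gamma_0)$ and $I_n=[\gamma_{n-1},\gamma_n)$ for $n\ge1$. For $\alpha\in I_n$ we would like to copy the value $\rho(\alpha,\gamma_n)$; we raise it to at least $n$ to obtain finiteness, and to at least the values among $\gamma_0,\dots,\gamma_n$ so that changing the reference point $\gamma_n$ costs nothing. Let
\[
r_n=\max\bigl(\{n\}\cup\{\rho(\gamma_i,\gamma_{i'}):i<i'\le n\}\bigr),\qquad \rho(\alpha,\gamma)=\max(\rho(\alpha,\gamma_n),r_n)\quad\text{for }\alpha\in I_n .
\]
The sequence $r_n$ is nondecreasing. If $\alpha\in I_n$ and $\rho(\alpha,\gamma)\le m$, then $n\le m$ and $\rho(\alpha,\gamma_n)\le m$, which leaves finitely many $\alpha$.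

Let $\alpha<\beta<\gamma$ with $\alpha\in I_n$, $\beta\in I_{n'}$, so $n\le n'$. By definition,
\begin{equation}\label{eq:rho}
\rho(\alpha,\gamma_n)\le\rho(\alpha,\gamma),\qquad \rho(\beta,\gamma_{n'})\le\rho(\beta,\gamma),\qquad r_n\le r_{n'}\le\rho(\beta,\gamma).
\end{equation}
By the last inequality, (a) follows once we show $\rho(\alpha,\gamma_n)\le\max(\rho(\alpha,\beta),\rho(\beta,\gamma))$. The triple $\alpha<\beta<\gamma_{n'}$ and \eqref{eq:rho} give
\begin{align}
\rho(\alpha,\gamma_{n'})&\le\max(\rho(\alpha,\beta),\rho(\beta,\gamma)),\label{eq:rhoa}\\
\rho(\alpha,\beta)&\le\max(\rho(\alpha,\gamma_{n'}),\rho(\beta,\gamma)).\label{eq:rhob}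
\end{align}
If $n=n'$, then \eqref{eq:rhoa} yields (a), and \eqref{eq:rhob} with the first inequality of \eqref{eq:rho} yields (b). If $n<n'$, we use the triple $\alpha<\gamma_n<\gamma_{n'}$ and $\rho(\gamma_n,\gamma_{n'})\le r_{n'}\le\rho(\beta,\gamma)$. Its inequality (b) gives $\rho(\alpha,\gamma_n)\le\max(\rho(\alpha,\gamma_{n'}),\rho(\beta,\gamma))$, and (a) follows with \eqref{eq:rhoa}. Its inequality (a) gives $\rho(\alpha,\gamma_{n'})\le\max(\rho(\alpha,\gamma_n),\rho(\beta,\gamma))\le\max(\rho(\alpha,\gamma),\rho(\beta,\gamma))$, and (b) follows with \eqref{eq:rhob}.
\end{proof}

Write $k<_mj$ if $k<j$ and $\rho(k,j)\le m$, and $k\le_mj$ if $k<_mj$ or $k=j$. By (a), $<_m$ is transitive. The $<_m$-predecessors of $j$ form a finite set $k_1<\dots<k_r$, and $k_i<_mk_{i'}$ for $i<i'$ by (b). If $r\ge1$, let $p_m(j)=k_r$; if $r=0$, we call $j$ \emph{$<_m$-minimal}. We record what will be used.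
\begin{itemize}
\item[(O1)] If $k<_mj$, then $k\le_mp_m(j)$.
\item[(O2)] The $<_m$-predecessors of $k_i$ are $k_1,\dots,k_{i-1}$; so $k_1$ is $<_m$-minimal and $p_m(k_{i+1})=k_i$.
\item[(O3)] If $k<_mj$, then $k<_{m+1}j$; and if $k<j$, then $k<_mj$ for all $m\ge\rho(k,j)$.
\end{itemize}
In (O2), a predecessor of $k_i$ is a predecessor of $j$ by transitivity and is smaller than $k_i$. For example, the recursion gives $\rho=0$ on pairs of finite ordinals and, with $\gamma_n=n+1$, $\rho(n,\omega)=n$. Then $0<_m1<_m2<_m\cdots$ for every $m$, and $\omega$ branches off at $p_m(\omega)=m$, with $<_m$-predecessors $0,\dots,m$.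

\subsection*{The digraph}
Let $\kappa$ be uncountable. The vertex set of $D$ is the disjoint union of $A=\{a_m:m\in\omega\}$, the columns $Q_j=\{y^j_m:m\in\omega\}$ for $j<\omega_1$, and a set $L$ of size $\kappa$, which only serves to adjust the cardinality. Let $Q=\bigcup_jQ_j$. The arcs are
\begin{itemize}
\item $y^j_{m+1}\to y^j_m$ and $y^j_0\to a_m$, for all $j$ and $m$;
\item $a_m\to y^j_m$ if $j$ is $<_m$-minimal, and $y^{p_m(j)}_m\to y^j_m$ otherwise;
\item $b\to a_0$ and $a_0\to b$, for $b\in L$.
\end{itemize}
Thus $y^j_m$ has exactly two in-neighbors: $y^j_{m+1}$, and one vertex on level $m$, which is $a_m$ or $y^{p_m(j)}_m$. The digraph $D-A$ has no directed cycle: its vertices in $L$ are isolated, and along each of its arcs either the column index strictly increases, or it stays the same and the level drops.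

With $k_1<\dots<k_r$ the $<_m$-predecessors of $j$, property (O2) shows that
\[
a_m\to y^{k_1}_m\to\dots\to y^{k_r}_m\to y^j_m\to y^j_{m-1}\to\dots\to y^j_0\to a_m
\]
is a directed cycle (Figure~\ref{fig:cycle}). Its vertex set is
\[
C(j,m)=\{a_m\}\cup\{y^k_m:k<_mj\}\cup\{y^j_i:i\le m\}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[yscale=0.95]
\foreach \m in {0,1,2,3} {
  \node (a\m) at (0,\m) {$a_{\m}$};
  \node (u\m) at (2,\m) {$y^{k_1}_{\m}$};
  \node (v\m) at (4,\m) {$y^{k_2}_{\m}$};
  \node (w\m) at (6,\m) {$y^{j}_{\m}$};
}
\foreach \x in {0,2,4,6} \node at (\x,3.8) {$\vdots$};
\foreach \m/\n in {1/0,2/1,3/2} {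
  \draw[->,gray] (u\m) -- (u\n);
  \draw[->,gray] (v\m) -- (v\n);
}
\draw[->,gray] (w3) -- (w2);
\draw[->,very thick] (a2) -- (u2);
\draw[->,very thick] (u2) -- (v2);
\draw[->,very thick] (v2) -- (w2);
\draw[->,very thick] (w2) -- (w1);
\draw[->,very thick] (w1) -- (w0);
\draw[->,very thick,rounded corners] (w0) -- (6,-0.8) -- (-1,-0.8) -- (-1,2) -- (a2);
\end{tikzpicture}
\caption{The directed cycle on $C(j,2)$ (thick) when the $<_2$-predecessors of $j$ are $k_1<k_2$. It leaves $a_2$, crosses the columns $k_1$ and $k_2$ on level $2$, descends column $j$ and returns to $a_2$. Gray arrows are further arcs inside columns; other arcs of $D$ are not drawn.}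
\label{fig:cycle}
\end{figure}

In Section~\ref{sec:main} only a point's own column had to be examined. Here a part $f^{-1}(s)$ can feed into $s$ from other columns: for $s=y^g_n$ and $h=p_n(g)$, the part may consist of $s$ and all $y^h_m$ with $m\ge n$. The next lemma says that this is the only way for infinitely many vertices of $Q$ to reach $s$, and it tells us that ``collapsed column'' must now mean ``column with a collapsed tail''.

\begin{lemma}\label{lem:konig}
Let $W\subseteq Q$ be infinite and let $s\in W$. If every vertex of $W$ has a directed path to $s$ in $D[W]$, then there is $h<\omega_1$ with $y^h_m\in W$ for all sufficiently large $m$.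
\end{lemma}

\begin{proof}
We choose $v_0=s,v_1,v_2,\dots$ in $W$ such that $v_{i+1}\to v_i$ is an arc and infinitely many vertices of $W$ have a directed path to $v_i$ in $D[W]$. Given $v_i$, each such vertex other than $v_i$ has a directed path in $D[W]$ to one of the at most two in-neighbors of $v_i$ in $W$, so one of these can serve as $v_{i+1}$. The in-neighbors of $y^h_m$ in $Q$ are $y^h_{m+1}$ and possibly $y^{p_m(h)}_m$ with $p_m(h)<h$. So the column indices of the $v_i$ form a nonincreasing sequence of ordinals, which is constant, equal to some $h$, from the point where it attains its least value. From then on every step goes from some $y^h_m$ to $y^h_{m+1}$.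
\end{proof}

The second lemma describes what a tail of a column protects. For $k<\omega_1$ and $m_0\in\omega$ let
\[
B=\{y^k_m:m\ge m_0\},\qquad G=\{y^h_m:m\ge m_0,\ k<_mh\}.
\]

\begin{lemma}\label{lem:shadow}
Every directed path in $D$ that starts outside $G$ and meets $G$ contains a vertex of $B$. Moreover, if $h>k$, then $y^h_m\in G$ for all sufficiently large $m$.
\end{lemma}

\begin{proof}
Let $y^h_m$ be the first vertex of the path in $G$. It is not the starting vertex, and its predecessor $w$ on the path is not in $G$. By (O3), $k<_{m+1}h$, so $y^h_{m+1}\in G$ and $w\neq y^h_{m+1}$. Since $k<_mh$, the index $h$ is not $<_m$-minimal, so $w=y^p_m$ with $p=p_m(h)$, and $k\le_mp$ by (O1). If $k<_mp$, then $w\in G$. Hence $p=k$ and $w\in B$. The second statement holds for $m\ge\max(m_0,\rho(k,h))$ by (O3).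
\end{proof}

This is where the coherence condition (b) enters, through (O1): it guarantees that walking backward along level $m$ from $y^h_m$ cannot skip column $k$.

\begin{proof}[Proof of Theorem~\ref{thm:digraph}]
Since $\kappa\ge\aleph_1$, the digraph $D$ has $\kappa$ vertices. For fixed $j$ the connected sets $C(j,m)$ contain $y^j_0$, so their union is connected, and it contains $A\cup Q_j$. These unions and the connected sets $\{a_0,b\}$ for $b\in L$ all contain $a_0$ and cover $V(D)$, so $D$ is strongly connected. For fixed $j$ the set $C(j,m)\setminus Q_j$ contains $a_m$ and lies on level $m$. By Lemma~\ref{lem:obstruction} with $q_j=y^j_0$ and $m\ge1$, there is no normal spanning tree.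

Let a weak minor be given by $(S',f,R)$. Let $T$ be the set of $h<\omega_1$ for which some tail $\{y^h_m:m\ge n\}$ is contained in $S'$ and $f$ is constant on it; the constant $\sigma_h$ does not depend on $n$, as any two tails intersect. If $T\neq\emptyset$, let $k=\min T$, fix $m_0$ with $y^k_m\in S'$ and $f(y^k_m)=\sigma_k$ for all $m\ge m_0$, and let $B$ and $G$ be defined from $k$ and $m_0$ as above; then $f(B)=\{\sigma_k\}$. If $T=\emptyset$, let $B=G=\emptyset$. Let $R_0=f(A\cap S')\cup f(B)$, a countable set. By Lemma~\ref{lem:guard} it suffices to find a guard for every $s\in R\setminus R_0$. We have $s\notin A$, since otherwise $s=f(s)\in R_0$.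

\emph{The case $s\in L$.} A connected set $C\subseteq S'$ with $s\in C$ and $|C|\ge2$ contains an out-neighbor of $s$, and the only one is $a_0$. So $f(\{a_0\}\cap S')$ is a guard for $s$; it does not contain $s$ because it is a subset of $R_0$.

\emph{The case $s\in Q$.} Let $P=f^{-1}(s)$. Then $P\cap A=\emptyset$, as $s\notin f(A\cap S')$. A path from $A$ to $s$ must enter $P$ for a last time. If it passes through $G$, then $\sigma_k$ will catch it; so we have to control only the entry points of paths that avoid $G$. Let $W$ be the set of vertices that have a directed path to $s$ in $D[P\setminus G]$; it is empty if $s\in G$ and contains $s$ otherwise. All vertices of such a path belong to $W$. Also $W\subseteq Q$: it avoids $A$, and a vertex $b\in L$ differs from $s$ and has the single out-neighbor $a_0\notin P$.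

We claim that $W$ is finite. Otherwise Lemma~\ref{lem:konig} gives $h$ with $y^h_m\in W\subseteq P$ for all large $m$. Then $h\in T$ and $\sigma_h=s$. In particular $k$ is defined and $k\le h$. Since $\sigma_k\in R_0$ and $s\notin R_0$, we have $k<h$. By Lemma~\ref{lem:shadow}, $y^h_m\in G$ for all large $m$, contradicting $W\cap G=\emptyset$.

Let
\[
X=\{f(u):u\in S'\setminus P\text{ is an in-neighbor of a vertex of }W\}\cup f(B).
\]
As $W$ is finite and its vertices have in-degree two, $X$ is finite. It does not contain $s$, because $f(u)\neq s$ for $u\notin P$ and $f(B)\subseteq R_0$. Let $C\subseteq S'$ be connected with $s\in C$ and $f(C)\ne\{s\}$. Then $D[C]$ is strongly connected with at least two vertices, so it contains a directed cycle, and this cycle meets $A$ because $D-A$ has none. Hence there is a directed path $w_0,w_1,\dots,w_r=s$ in $D[C]$ with $w_0\in A$. Note that $w_0\notin G$ and $w_0\notin P$.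

If the path meets $G$, then by Lemma~\ref{lem:shadow} it contains a vertex of $B$, and $\sigma_k\in f(C)\cap X$. If the path avoids $G$, let $i$ be maximal with $w_i\notin P$. Then $i<r$ and $w_{i+1},\dots,w_r\in P\setminus G$, so $w_{i+1}\in W$. The vertex $w_i\in C\subseteq S'$ is an in-neighbor of $w_{i+1}$ outside $P$, so $f(w_i)\in f(C)\cap X$. Thus $X$ is a guard for $s$.
\end{proof}

\section{Countable connectoids}\label{sec:countable}

To build a normal spanning tree, enumerate $S$ and always take the first element of the current component as its root. Countability ensures that each point has only finitely many predecessors in the enumeration and therefore becomes a root after finitely many steps. Without countability no choice of roots need work: in a complete graph any two vertices must be comparable by Lemma~\ref{lem:least}, so $s\mapsto|\mathrm{Down}(s)|$ is injective and the graph is countable.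

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
Fix an enumeration of $S$ of order type at most $\omega$. For $x\in S$ let $C_0(x)$ be the component of $S$ containing $x$ and let $r_0(x)$ be its first element in the enumeration. As long as $r_i(x)\ne x$, let $C_{i+1}(x)$ be the component of $C_i(x)\setminus\{r_i(x)\}$ containing $x$ and let $r_{i+1}(x)$ be its first element. The sets $C_i(x)$ are nested and $r_i(x)\notin C_{i+1}(x)$, so the elements $r_i(x)$ are distinct; and $r_i(x)$ precedes $x$ unless it equals $x$. So the process stops at some step $n(x)$ with $r_{n(x)}(x)=x$. Put $y\preceq x$ if $y\in\{r_0(x),\dots,r_{n(x)}(x)\}$.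

The processes for different points agree as long as the points stay together:
\begin{equation}\label{eq:agree}
\text{if } y\in C_l(x),\text{ then } n(y)\ge l,\ \text{ and } C_i(y)=C_i(x),\ r_i(y)=r_i(x)\text{ for all }i\le l.
\end{equation}
We use induction on $i$, noting that $y\in C_i(x)$ for all $i\le l$. Both $C_0(y)$ and $C_0(x)$ are the component of $S$ containing $y$. If $C_i(y)=C_i(x)$, then the first elements agree. If moreover $i<l$, then $y\in C_{i+1}(x)$ gives $y\ne r_i(x)=r_i(y)$, so $C_{i+1}(y)$ is defined, and both $C_{i+1}(y)$ and $C_{i+1}(x)$ are the component of $C_i(x)\setminus\{r_i(x)\}$ containing $y$.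

For $y=r_l(x)$, \eqref{eq:agree} gives $r_l(y)=y$, so $n(y)=l$ and $\mathrm{Down}(y)=\{r_0(x),\dots,r_l(x)\}$. Therefore $\preceq$ is transitive, and $r_i(x)\preceq r_l(x)$ for $i\le l$, so each $\mathrm{Down}(x)$ is a finite chain. The relation is reflexive, and it is antisymmetric: if $y=r_l(x)$ and $x\preceq y$, then $r_{n(x)}(x)\in\{r_0(x),\dots,r_l(x)\}$, so $l=n(x)$ and $y=x$.

Let $t\in S$ and $l=n(t)$. We show $\mathrm{Up}(t)=C_l(t)$. If $x\in C_l(t)$, then $r_l(x)=r_l(t)=t$ by \eqref{eq:agree}, so $t\preceq x$. Conversely, if $t=r_i(x)$, then $i=n(t)=l$ and $t\in C_l(x)$, so $C_l(t)=C_l(x)\ni x$ by \eqref{eq:agree}.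

Finally we show by induction on $i\le l$ that $C_i(t)$ is a component of $S_i=S\setminus\{r_0(t),\dots,r_{i-1}(t)\}$. This holds for $i=0$. For the step, $C_{i+1}(t)$ is a connected subset of $C_i(t)\setminus\{r_i(t)\}\subseteq S_{i+1}$. Let $K\subseteq S_{i+1}$ be connected and meet $C_{i+1}(t)$. Then $K\subseteq S_i$ meets the component $C_i(t)$ of $S_i$, so $K\subseteq C_i(t)\setminus\{r_i(t)\}$, and hence $K$ lies in the component $C_{i+1}(t)$ of that set. For $i=l$ we obtain that $\mathrm{Up}(t)$ is a component of $S_l=S\setminus\mathrm{Down}^\circ(t)$.
\end{proof}

\begin{thebibliography}{1}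
\bibitem{BR} Nathan Bowler and Florian Reich, \emph{Connectoids II: existence of normal trees}, arXiv:2405.15249 (2024).
\end{thebibliography}
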